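\title{Non-polytopal quotient fans of hyperplane arrangements}

\begin{abstract}
When the poset of regions of a central hyperplane arrangement is a lattice, each of its lattice congruences defines a complete fan, obtained by gluing the regions of each congruence class. We show that this quotient fan need not be the normal fan of a polytope: there is a counterexample with six planes in $\mathbb{R}^3$ in which only two pairs of regions are glued. Six is the smallest possible number of hyperplanes. We also give a sufficient condition in rank three, satisfied by every simplicial arrangement, under which all quotient fans are polytopal.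
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal{A}$ be a finite set of linear hyperplanes in $\mathbb{R}^d$. The \emph{regions} of $\mathcal{A}$ are the connected components of $\mathbb{R}^d\setminus\bigcup\mathcal{A}$. They are open convex cones, and their closures are the maximal cones of a complete fan $\mathcal{F}$. Here a \emph{fan} is a finite set of closed polyhedral cones, not necessarily pointed, that contains all faces of its members and in which any two members meet in a common face; it is \emph{complete} if its cones cover $\mathbb{R}^d$. Fix a \emph{base region} $B$. The \emph{separating set} of a region $R$ is the set of hyperplanes of $\mathcal{A}$ that separate $R$ from $B$, and the \emph{poset of regions} $\mathrm{PR}(\mathcal{A},B)$ is the set of regions ordered by inclusion of separating sets. For the Coxeter arrangement of a finite Coxeter group, this poset is the weak order. A hyperplane \emph{bounds} a region if it contains a facet of its closure, and a region is \emph{simplicial} if the normals of its bounding hyperplanes are linearly independent. It is known that $\mathrm{PR}(\mathcal{A},B)$ is a lattice when all regions are simplicial, and that it is never a lattice when $B$ is not simplicial.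

Suppose that $\mathrm{PR}(\mathcal{A},B)$ is a lattice, that is, any two elements have a least upper bound $x\vee y$ and a greatest lower bound $x\wedge y$. A \emph{congruence} is an equivalence relation $\equiv$ such that $x\equiv y$ implies $x\vee z\equiv y\vee z$ and $x\wedge z\equiv y\wedge z$ for all $z$. By a theorem of N.~Reading, the closure of the union of the regions of each class is a convex cone, and these cones together with their faces form a complete fan $\mathcal{F}_\equiv$, the \emph{quotient fan}.

For a polytope $Q\subset\mathbb{R}^d$ and a face $F$ of $Q$, the \emph{normal cone} of $F$ is the set of $x\in\mathbb{R}^d$ such that $\langle\cdot,x\rangle$ attains its maximum over $Q$ at every point of $F$. The normal cones form a complete fan, the \emph{normal fan} of $Q$, whose maximal cones are the normal cones of the vertices. A complete fan is \emph{polytopal} if it is the normal fan of a polytope. The following question is posed by Pilaud, Santos and Ziegler~\cite{PSZ}.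

\begin{quote}
\emph{Is $\mathcal{F}_\equiv$ polytopal for every arrangement $\mathcal{A}$ and base region $B$ such that $\mathrm{PR}(\mathcal{A},B)$ is a lattice, and every congruence $\equiv$ of this lattice?}
\end{quote}

The simplest cases suggest a positive answer. If $\equiv$ is equality, then $\mathcal{F}_\equiv=\mathcal{F}$ is the normal fan of a zonotope (Example~\ref{ex:zonotope}); if all regions are congruent, it is the normal fan of a point; and in the plane every quotient fan is polytopal (Proposition~\ref{prop:rank2}). The answer is known to be positive for the braid arrangement, whose poset of regions is the weak order on permutations (Pilaud--Santos; Padrol--Pilaud--Ritter), for the graphical arrangements of the skeletal graphs considered in~\cite{Pil}, with the acyclic reorientation lattices studied there, and for the hyperoctahedral arrangement, that is, the Coxeter arrangement of type~$B$ (Padrol--Pilaud--Ritter). In general, however, the answer is negative. An arrangement is \emph{essential} if its normals span $\mathbb{R}^d$, and its \emph{rank} is the dimension of their span.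

\begin{theorem}\label{thm:counter}
Let $\mathcal{A}$ consist of the six planes in $\mathbb{R}^3$ with normals
\[
e_1,\quad e_2,\quad e_3,\quad a=(1,2,1),\quad b=(2,1,1),\quad c=(2,2,1),
\]
and let $B$ be the open positive orthant. Then $\mathrm{PR}(\mathcal{A},B)$ is a lattice, and it has a congruence $\equiv$, with exactly two non-singleton classes of two regions each, whose quotient fan $\mathcal{F}_\equiv$ is not polytopal. More generally, for every $(\mathcal{A}',B')$ whose poset of regions is a lattice, $\mathcal{A}\times\mathcal{A}'$ has a non-polytopal quotient fan. So counterexamples exist in every dimension $d\ge3$, and essential ones with $d+3$ hyperplanes exist.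
\end{theorem}

The feature of this arrangement that matters is captured by one definition. Choose for each $H\in\mathcal{A}$ a normal $p_H$ that is positive on $B$. We say that $H$ is \emph{cut} if $p_H=\lambda p_{H'}+\mu p_{H''}$ for two other hyperplanes $H',H''\in\mathcal{A}$ and some $\lambda,\mu>0$. In Theorem~\ref{thm:counter} the plane with normal $c=a+e_1=b+e_2$ is cut, while the planes with normals $a$ and $b$ are not cut and do not bound $B$. In rank three, no counterexample exists without such planes.

\begin{theorem}\label{thm:rank3}
Let $\mathcal{A}$ be essential in $\mathbb{R}^3$ with $\mathrm{PR}(\mathcal{A},B)$ a lattice. If every hyperplane of $\mathcal{A}$ that does not bound $B$ is cut, then all quotient fans are polytopal. The hypothesis holds whenever $\mathcal{A}$ is simplicial, for every base region.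
\end{theorem}

Here $\mathcal{A}$ is \emph{simplicial} if all of its regions are. This paper does not settle the question for simplicial arrangements of rank at least four. Finally, the counterexample is as small as possible.

\begin{theorem}\label{thm:five}
If $|\mathcal{A}|\le5$, in any dimension, and $\mathrm{PR}(\mathcal{A},B)$ is a lattice, then all quotient fans are polytopal.
\end{theorem}

All three proofs rest on one translation. A polytope with normal fan $\mathcal{F}_\equiv$ has one vertex per class, and its edges have prescribed directions, the normals of $\mathcal{A}$; only the edge lengths are free. Polytopality is therefore the feasibility of a linear system in the lengths (Section~\ref{sec:lengths}). Section~\ref{sec:counter} exhibits an infeasible subsystem for the six planes. Section~\ref{sec:rank3} excludes, by a maximum principle, every certificate of infeasibility in the setting of Theorem~\ref{thm:rank3}. Section~\ref{sec:five} solves the system explicitly in the remaining small cases. The only properties of congruences that the positive results use are local, and are collected in Sections~\ref{sec:regions} and~\ref{sec:polygon}.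

\section{Regions, walls and galleries}\label{sec:regions}

We identify each hyperplane $H$ with its normal $p=p_H$, positive on $B$, and write $p(x)=\langle p,x\rangle$. We identify a region with its separating set, which is the set of normals that are negative on it. Thus a subset $S\subseteq\mathcal{A}$ is a region exactly when some point $x$ has $p(x)<0$ for $p\in S$ and $p(x)>0$ for $p\notin S$. The base region is $\emptyset$, and the map $x\mapsto-x$ shows that the complement $\mathcal{A}\setminus S$ of a region $S$ is a region. We write $Sp$ for $S\cup\{p\}$, always with $p\notin S$.

For $p\notin S$, consider the relatively open cone of all $z\in p^\perp$ with $q(z)<0$ for $q\in S$ and $q(z)>0$ for $q\notin Sp$. It is nonempty if and only if $S$ and $Sp$ are both regions. Indeed, if $z$ is a point of the cone, then $z+\varepsilon p\in S$ and $z-\varepsilon p\in Sp$ for small $\varepsilon>0$; conversely, on a segment from a point of $S$ to a point of $Sp$ every $q\ne p$ keeps its sign, and $p$ vanishes somewhere. When it is nonempty, this cone is the \emph{wall} $(S,p)$; its closure is the common facet of $\overline{S}$ and $\overline{Sp}$. The walls of $p$ are the regions of the arrangement that $\mathcal{A}\setminus\{p\}$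 induces on the vector space $p^\perp$, and $q$ bounds $B$ if and only if $\{q\}$ is a region.

A \emph{flat of codimension two} is the intersection of two hyperplanes of $\mathcal{A}$. The basic tool for passing from one region to another is a segment that avoids these flats.

\begin{lemma}[Straight galleries]\label{lem:gallery}
Let $R',R$ be regions and let $x\in R$. There are regions $R'=R_0,R_1,\dots,R_m=R$ such that $R_{i-1}$ and $R_i$ share a wall of a hyperplane $p_i$, the hyperplanes $p_1,\dots,p_m$ are distinct and are exactly those separating $R'$ from $R$, and $R_i$ lies on the same side of $p_i$ as $x$.
\end{lemma}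

\begin{proof}
If a segment $[x',x]$ meets a flat $X$ of codimension two, then $x'$ lies in the span of $X$ and $x$, because $x\notin X$. The open set $R'$ is not covered by these finitely many hyperplanes, so some $x'\in R'$ has a segment $[x',x]$ that meets no such flat. Each $p\in\mathcal{A}$ is affine along the segment and nonzero at both ends, so it vanishes once if it separates $R'$ from $R$ and never otherwise. Two hyperplanes do not vanish at the same point of the segment. The regions met in order from $x'$ to $x$ have the stated properties.
\end{proof}

If $S\subset T$ are regions, a straight gallery from $S$ to $T$ crosses the elements of $T\setminus S$ one at a time, so it is a chain $S\subset Sp\subset\dots\subset T$. Hence \emph{the cover relations of $\mathrm{PR}(\mathcal{A},B)$ are the pairs $S\subset Sp$, that is, the walls}. In particular, a nonempty region $S$ contains an element $q$ that bounds $B$ (the first step of a chain from $\emptyset$ to $S$), and an element $s$ such that $S\setminus\{s\}$ is a region (the last step).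

We include a proof of the known fact that the lattice property forces $B$ to be simplicial.

\begin{lemma}\label{lem:base}
Let $\mathrm{PR}(\mathcal{A},B)$ be a lattice and let $q_1,\dots,q_r$ be the hyperplanes bounding $B$. Then $q_1,\dots,q_r$ are linearly independent, and every $p\in\mathcal{A}$ is a nonnegative combination of them. In particular, $r$ is the rank of $\mathcal{A}$.
\end{lemma}

\begin{proof}
A linear dependence can be written $\sum_{i\in I}\alpha_iq_i=\sum_{j\in J}\alpha_jq_j$ with $I,J$ disjoint, $I\neq\emptyset$, and all $\alpha$ positive. Let $T$ be the join of the regions $\{q_i\}$, $i\in I$. At a point of $T$ the left side is negative, so $q_j\in T$ for some $j\in J$. But $\mathcal{A}\setminus\{q_j\}$ is a region containing all $q_i$ with $i\in I$, so $T\subseteq\mathcal{A}\setminus\{q_j\}$, a contradiction.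

Since every nonempty region contains some $q_i$, a point off the hyperplanes at which all $q_i$ are positive lies in $B$. Such points are dense in $C=\{x: q_i(x)\ge0\text{ for all }i\}$, so each $p\in\mathcal{A}$ is nonnegative on $C$. Then $p$ vanishes on the subspace $\bigcap q_i^\perp\subseteq C$, so $p=\sum\alpha_iq_i$, and evaluating at points $x_j$ with $q_i(x_j)=\delta_{ij}$ gives $\alpha_j\ge0$.
\end{proof}

From now on $\mathrm{PR}(\mathcal{A},B)$ is a lattice and $\equiv$ is a congruence. A wall $(S,p)$ is \emph{contracted} if $S\equiv Sp$ and \emph{kept} otherwise; this is its \emph{status}.

\begin{lemma}\label{lem:classes}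
Each class of $\equiv$ is order-convex: if $S\le T\le S'$ and $S\equiv S'$, then $T\equiv S'$. Two regions are congruent if and only if they are connected by a sequence of regions in which consecutive ones share a contracted wall.
\end{lemma}

\begin{proof}
For the first statement, $T=T\vee S\equiv T\vee S'=S'$. For the second, $S\equiv S'$ implies $S\wedge S'\equiv S'\wedge S'=S'$, so a class is closed under meets and has a minimum $M$. A chain of covers from $M$ to an element of the class stays in the class by convexity, so its walls are contracted. The converse is transitivity.
\end{proof}

So a congruence is determined by its set of contracted walls. The next section finds the constraints on this set.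

\section{Congruences around a face of codimension two}\label{sec:polygon}

Rescaling a normal by a positive factor changes neither the regions nor the cut hyperplanes. Fix $\beta\in B$ and scale so that $\langle\beta,p\rangle=1$ for all $p\in\mathcal{A}$; we call such normals \emph{normalized}. The gain is that a positive combination $p=\lambda p'+\mu p''$ of normalized normals has $\lambda+\mu=1$.

Let $X$ be a flat of codimension two. The normals of the hyperplanes containing $X$ lie on the affine line $\ell_X=\{u\in X^\perp:\langle\beta,u\rangle=1\}$; list them in order along it as $p_1,\dots,p_k$, with $k\ge2$. We call $p_1$ and $p_k$ \emph{basic} at $X$ and the others \emph{inner} at $X$. An inner normal is a strict convex combination of $p_1$ and $p_k$. Conversely, if $p=\lambda p'+\mu p''$ with $\lambda,\mu>0$, then $p$ lies strictly between $p'$ and $p''$ on $\ell_X$ for $X=p'^\perp\cap p''^\perp$. So \emph{$p$ is cut if and only if it is inner at some flat}. A hyperplane $q$ bounding $B$ is never cut: at a point of the wall $(\emptyset,q)$ the form $q$ vanishes and all other normals are positive, so $q$ is not a positive combination of two of them.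

A \emph{face of codimension two} spanning $X$ is a connected component $\tau$ of $X$ minus the hyperplanes not containing $X$. Let $S_0$ be the set of normals negative on $\tau$.

\begin{lemma}\label{lem:interval}
The regions whose closure meets $\tau$ form the interval from $S_0$ to $S_1=S_0p_1\cdots p_k$ in $\mathrm{PR}(\mathcal{A},B)$. This interval is a $2k$-gon, the union of the two chains
\begin{gather*}
S_0\subset S_0p_1\subset S_0p_1p_2\subset\dots\subset S_0p_1\cdots p_{k-1}\subset S_1,\\
S_0\subset S_0p_k\subset S_0p_{k-1}p_k\subset\dots\subset S_0p_2\cdots p_k\subset S_1 .
\end{gather*}
\end{lemma}

\begin{proof}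
Let $x\in\tau$, and let $y$ be a point with $p_i(y)\ne0$ for all $i$. For small $\varepsilon>0$, the point $x+\varepsilon y$ has the signs of $x$ on the normals other than $p_1,\dots,p_k$ and the signs of $y$ on $p_1,\dots,p_k$; so it lies in the region $S_0\cup\{p_i:p_i(y)<0\}$. The function $u\mapsto\langle u,y\rangle$ on $\ell_X$ is affine, and every affine function on $\ell_X$ arises from some $y$, since $0\notin\ell_X$. Hence the sets $\{p_i:p_i(y)<0\}$ are exactly the prefixes and the suffixes of $p_1,\dots,p_k$, and all displayed sets are regions whose closure contains $x$. If $T$ is a region with $S_0\subseteq T\subseteq S_1$, take $y\in T$: then $T=S_0\cup\{p_i:p_i(y)<0\}$ is one of the displayed sets. Finally, a region whose closure meets $\tau$ agrees with $S_0$ outside $\{p_1,\dots,p_k\}$, so it lies in the interval.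
\end{proof}

The \emph{walls at $\tau$} are the $2k$ covers of this polygon. Each $p_i$ has two of them, $(S_0p_1\cdots p_{i-1},p_i)$ on the prefix chain and $(S_0p_{i+1}\cdots p_k,p_i)$ on the suffix chain; they are the walls of $p_i$ on the two sides of $X$ whose closures meet $\tau$.

\begin{lemma}\label{lem:local}
Let $\tau$ be a face of codimension two spanning $X$.
\begin{itemize}
\item[(i)] If $p$ is basic at $X$, then the two walls of $p$ at $\tau$ have the same status.
\item[(ii)] If some wall at $\tau$ of a hyperplane inner at $X$ is kept, then all four walls of $p_1$ and $p_k$ at $\tau$ are kept.
\end{itemize}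
\end{lemma}

\begin{proof}
An interval of a lattice is closed under joins and meets. In the polygon, only $S_1$ contains both $p_1$ and $p_k$, and only $S_0$ contains neither.

Suppose $S_0\equiv S_0p_1$. Joining with $S_0p_k$ gives $S_0p_k\equiv S_1$. By convexity, every wall of the suffix chain above $S_0p_k$ is contracted; these are the inner walls of the suffix chain and the other wall of $p_1$. Suppose next that $S_0p_2\cdots p_k\equiv S_1$. Meeting with $S_0p_1\cdots p_{k-1}$ gives $S_0\equiv S_0p_1\cdots p_{k-1}$, so the wall $(S_0,p_1)$ and the inner walls of the prefix chain are contracted. Thus if one wall of $p_1$ is contracted, then so are the other one and all inner walls. Reversing the order of $p_1,\dots,p_k$ gives the same for $p_k$.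
\end{proof}

Part (i) propagates along a hyperplane, and this explains the word ``cut'': the status of the walls of $p$ can change only across a flat at which $p$ is inner.

\begin{lemma}\label{lem:propagate}
Two walls of $p$ that are not separated, inside $p^\perp$, by a flat at which $p$ is inner have the same status. In particular, all walls of an uncut hyperplane have the same status.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:gallery} to the arrangement induced on $p^\perp$, whose hyperplanes are the flats of codimension two contained in $p^\perp$ and whose regions are the walls of $p$. Two consecutive walls of the gallery lie on the two sides of a flat $X$, at which $p$ is basic by assumption, and their closures share a point of $X$ that lies on no hyperplane of $\mathcal{A}$ other than those containing $X$. This point lies in a face $\tau$ spanning $X$, the two walls are the walls of $p$ at $\tau$, and Lemma~\ref{lem:local}(i) applies.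
\end{proof}

We call a hyperplane \emph{kept} or \emph{contracted} if all of its walls are. Lemma~\ref{lem:local} already settles the plane.

\begin{proposition}\label{prop:rank2}
If $\mathcal{A}$ is essential in $\mathbb{R}^2$, then all quotient fans are polytopal.
\end{proposition}

\begin{proof}
The only flat of codimension two is $\{0\}$ and the walls are $2k$ open rays. By Lemma~\ref{lem:classes}, the maximal cones of $\mathcal{F}_\equiv$ are the sectors between consecutive kept rays. By Lemma~\ref{lem:local} there are three cases. If $p_1$ and $p_k$ are contracted, nothing is kept and $\mathcal{F}_\equiv$ is the normal fan of a point. If exactly one of them, $p$, is kept, nothing else is kept and $\mathcal{F}_\equiv$ is the normal fan of the segment $[-p,p]$. If both are kept, consecutive kept rays make an angle less than $\pi$. Let $U$ be the set of unit vectors on the kept rays, and $Q=\{y:\langle y,u\rangle\le1\text{ for }u\in U\}$. Every $y\ne0$ makes an acute angle with some $u\in U$, so $Q$ is bounded. The point $u\in U$ satisfies its own inequality with equality and the others strictly, so $Q$ has an edge with outer normal $u$. Hence the rays of the normal fan of $Q$ are the kept rays, and its maximal cones are the sectors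 between them.
\end{proof}

\section{Polytopality as a system for edge lengths}\label{sec:lengths}

The next statement does not depend on the scaling of the normals, which only rescales the numbers $\omega$.

\begin{proposition}\label{prop:criterion}
The fan $\mathcal{F}_\equiv$ is polytopal if and only if there are vectors $v_S\in\mathbb{R}^d$, one for each region $S$, such that for every wall $(S,p)$
\begin{equation}\label{eq:weights}
v_S-v_{Sp}=\omega(S,p)\,p,\qquad\text{with }\ \omega(S,p)>0\text{ if }(S,p)\text{ is kept},\quad\omega(S,p)=0\text{ if not.}
\end{equation}
In that case $\mathcal{F}_\equiv$ is the normal fan of $\operatorname{conv}\{v_S\}$.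
\end{proposition}

\begin{proof}
Suppose that $\mathcal{F}_\equiv$ is the normal fan of $Q$, and let $h(x)=\max_{v\in Q}\langle v,x\rangle$. Let $v_S$ be the vertex of $Q$ whose normal cone contains $S$, so that $h=\langle v_S,\cdot\rangle$ on $\overline{S}$. For a wall $(S,p)$, the forms $\langle v_S,\cdot\rangle$ and $\langle v_{Sp},\cdot\rangle$ both equal $h$ on the wall, which spans $p^\perp$; so $v_S-v_{Sp}=\omega(S,p)\,p$ for some real $\omega(S,p)$. On $S$ we have $\langle v_S-v_{Sp},x\rangle\ge0$ and $p(x)>0$, so $\omega(S,p)\ge0$. Finally, $\omega(S,p)=0$ means $v_S=v_{Sp}$, which means that $S$ and $Sp$ lie in the same maximal cone of $\mathcal{F}_\equiv$, that is, $S\equiv Sp$.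

Conversely, let \eqref{eq:weights} hold. By Lemma~\ref{lem:classes}, $v$ is constant on each class $C$; call its value $v_C$. Let $x\in R$, let $R'$ be any region, and take a straight gallery as in Lemma~\ref{lem:gallery}, crossing walls of weights $\omega_1,\dots,\omega_m$. By \eqref{eq:weights}, $v_{R_i}-v_{R_{i-1}}$ equals $\omega_ip_i$ if $R_i$ is on the positive side of $p_i$ and $-\omega_ip_i$ otherwise. As $R_i$ is on the side of $x$,
\[
\langle v_R-v_{R'},x\rangle=\sum_{i=1}^m\omega_i\,|p_i(x)|\ \ge\ 0,
\]
and equality forces all crossed walls to be contracted, hence $R\equiv R'$. So distinct classes have distinct vectors, and for $x\in R$ the maximum of $\langle\cdot,x\rangle$ over $Q=\operatorname{conv}\{v_S\}$ is attained at $v_R$ only. Therefore the vertices of $Q$ are the $v_C$, and the normal cone $N$ of $v_C$ contains $\overline{\bigcup C}$ and no point of a region outside $C$. Points of regions are dense in the interior of $N$, and $N$ is the closure of its interior, so $N=\overline{\bigcup C}$. The two fans have the same maximal cones, hence they are equal.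
\end{proof}

A kept wall lies in the common facet of two maximal cones of $\mathcal{F}_\equiv$, so $[v_S,v_{Sp}]$ is an edge of $Q$, of length $\omega(S,p)\|p\|$. We call the $\omega(S,p)$ \emph{weights}.

\begin{example}\label{ex:zonotope}
Suppose every hyperplane is kept or contracted, and let $K_0$ be the set of kept ones. Then $v_S=-\sum_{p\in S\cap K_0}p$ satisfies \eqref{eq:weights} with weight $1$ on kept walls. These are the vertices of the zonotope $\sum_{p\in K_0}[-p,0]$, since $v_S$ maximizes $\langle\cdot,x\rangle$ on it for $x\in S$. This applies when $\equiv$ is equality, and, by Lemma~\ref{lem:propagate}, to every congruence when no hyperplane is cut.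
\end{example}

Two chains with the same ends give a linear relation among weights. We need the two smallest cases.

\begin{lemma}\label{lem:rules}
Let $\omega$ be as in \eqref{eq:weights}.
\begin{itemize}
\item[(Q)] If $S,Sp,Sq,Spq$ are regions, then $\omega(S,p)=\omega(Sq,p)$.
\item[(H)] If $u,w,c\in\mathcal{A}$ satisfy $c=u+w$ and $S,Su,Suc,Sw,Swc,Sucw$ are regions, then
\[
\omega(Swc,u)-\omega(S,u)=\omega(Su,c)-\omega(Sw,c).
\]
\end{itemize}
\end{lemma}

\begin{proof}
For (Q), compute $v_S-v_{Spq}$ along both chains:
$\omega(S,p)p+\omega(Sp,q)q=\omega(S,q)q+\omega(Sq,p)p$, and compare the coefficients of $p$. For (H), compute $v_S-v_{Sucw}$ along both chains: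
\[
\omega(S,u)u+\omega(Su,c)c+\omega(Suc,w)w=\omega(S,w)w+\omega(Sw,c)c+\omega(Swc,u)u ,
\]
substitute $c=u+w$, and compare the coefficients of $u$.
\end{proof}

\begin{example}\label{ex:pentagon}
Take three lines in $\mathbb{R}^2$ with normals $u=e_1$, $w=e_2$, $c=u+w$, and let $B$ be the positive quadrant. The poset of regions is the hexagon with chains $\emptyset,u,uc,ucw$ and $\emptyset,w,wc,ucw$. Glue $w$ and $wc$ only; this is a congruence by Lemma~\ref{lem:double} below. Rule (H) gives
\[
\omega(wc,u)-\omega(\emptyset,u)=\omega(u,c)>0 :
\]
the two edges of $Q$ parallel to $u$ cannot have equal lengths, and the contracted wall determines which is longer. In the plane this is harmless: $v_\emptyset=(0,0)$, $v_u=(-1,0)$, $v_{uc}=(-2,-1)$, $v_{ucw}=(-2,-2)$, $v_w=v_{wc}=(0,-2)$ satisfy \eqref{eq:weights} and span a pentagon, whose edges parallel to $u$ have lengths $1$ and $2$.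
\end{example}

In $\mathbb{R}^3$ the inequality of Example~\ref{ex:pentagon} is no longer harmless. The walls of a plane $u$ are arranged in a cycle. Rule (Q) carries the weight unchanged across every line where $u$ meets only one other plane, and the weight must return to its value after a full turn. If the cycle has two hexagons, and contractions force the weight to increase at both, then \eqref{eq:weights} has no solution.

\section{The counterexample}\label{sec:counter}

To realize this plan, let the plane $a$ lie in a single line $X$ common to three planes, $a$, $e_1$ and $c=a+e_1$. The two hexagons are the polygons around the two rays of $X$. The line $X$ divides $c^\perp$ into two half-planes, and each half-plane contains one wall of $c$ from each hexagon. As the computation below shows, an increase at both hexagons requires that in each half-plane one of these two walls be contracted and the other kept. By Lemma~\ref{lem:propagate}, this is possible only if $c$ is inner at a second line. This is the role of $b$ and of the second relation in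
\begin{equation}\label{eq:relations}
c=a+e_1=b+e_2 .
\end{equation}
Figure~\ref{fig:normals} shows the normalized normals. The triples $\{e_1,c,a\}$ and $\{e_2,c,b\}$ are the only linearly dependent ones: $\det(a,b,c)=1$, no coordinate of $a,b,c$ vanishes, and after deleting the $i$th coordinate from $a,b,c$ the only proportional pairs are $a,c$ for $i=1$ and $b,c$ for $i=2$. So $c$ is the only cut plane.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray,dashed] (0,0) -- (6,0) -- (3,5) -- cycle;
\draw[thick] (0,0) -- (3.75,1.25);
\draw[thick] (6,0) -- (2.25,1.25);
\fill (0,0) circle (2.5pt) node[below left] {$e_1$};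
\fill (6,0) circle (2.5pt) node[below right] {$e_2$};
\fill (3,5) circle (2.5pt) node[above] {$e_3$};
\fill (3.75,1.25) circle (2.5pt) node[above right] {$a$};
\fill (2.25,1.25) circle (2.5pt) node[above left] {$b$};
\fill (3,1) circle (2.5pt) node[below] {$c$};
\end{tikzpicture}
\caption{The normals of the six planes of Theorem~\ref{thm:counter}, rescaled to have coordinate sum $1$. Three planes share a line exactly when their points are collinear. The point $c$ lies strictly inside the segments from $e_1$ to $a$ and from $e_2$ to $b$; no other point lies between two others.}
\label{fig:normals}
\end{figure}

In this section the normals are the integer vectors of Theorem~\ref{thm:counter}. Inside sets we write $i$ for $e_i$, so that $12c=\{e_1,e_2,c\}$, and $U=123abc$. Exchanging $x_1$ and $x_2$ fixes $B$, $e_3$, $c$ and swaps $1\leftrightarrow2$, $a\leftrightarrow b$; call this symmetry $\sigma$.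

\subsection*{The regions}
All six forms are positive on the positive orthant, so it is a region. We go through the orthants with one negative coordinate, using \eqref{eq:relations}.
\begin{itemize}
\item Signs $-++$. If $a<0$ then $c=a+x_1<0$, and if $c<0$ then $b=c-x_2<0$. The possible sets are $1$, $1b$, $1bc$, $1abc$; they occur at $(-1,2,2)$, $(-5,6,1)$, $(-4,3,1)$, $(-4,1,1)$.
\item Signs $+-+$. By $\sigma$, the regions are $2$, $2a$, $2ac$, $2abc$.
\item Signs $++-$. If $c<0$ then $a=c-x_1<0$ and $b=c-x_2<0$. The possible sets are $3$, $3a$, $3b$, $3ab$, $3abc$; they occur at $(1,1,-1)$, $(7,1,-10)$, $(1,7,-10)$, $(3,3,-10)$, $(1,1,-10)$.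
\end{itemize}
With $\emptyset$ this gives $14$ regions, and the regions in the four opposite orthants are their complements. The $28$ regions, by cardinality, are
\[
\begin{array}{c|l}
0&\emptyset\\
1&1,\ 2,\ 3\\
2&12,\ 13,\ 23,\ 1b,\ 2a,\ 3a,\ 3b\\
3&12c,\ 13b,\ 23a,\ 1bc,\ 2ac,\ 3ab\\
4&12ac,\ 12bc,\ 13bc,\ 23ac,\ 1abc,\ 2abc,\ 3abc\\
5&12abc,\ 13abc,\ 23abc\\
6&U
\end{array}
\]
and the covers are the inclusions between consecutive rows.

\subsection*{The lattice property}
It follows from the result of Bj\"orner, Edelman and Ziegler~\cite{BEZ} that in rank three the poset of regions is a lattice if and only if $B$ is simplicial. It can also be checked directly, since joins need only be tested near covers.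

\begin{lemma}\label{lem:covers}
A finite poset with a minimum and a maximum, in which any two elements covering a common element have a join, is a lattice.
\end{lemma}

\begin{proof}
We show by downward induction on $z$ that any $x,y\ge z$ have a join. This is trivial if $x=z$ or $y=z$. Otherwise choose covers $x'\le x$ and $y'\le y$ of $z$. If $x'=y'$, use induction at $x'$. If not, $w=x'\vee y'$ exists by hypothesis, $x\vee w$ exists by induction at $x'$, and $J=y\vee(x\vee w)$ exists by induction at $y'$. Any upper bound of $x$ and $y$ is above $x'$ and $y'$, hence above $w$, hence above $x\vee w$, hence above $J$. So $J=x\vee y$. Taking for $z$ the minimum, all joins exist, and the meet of two elements is the join of their common lower bounds.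
\end{proof}

Up to $\sigma$, the regions with at least two upper covers are those in the first column below; the last column lists the unions of pairs of covers.
\[
\begin{array}{l|l|l}
z&\text{upper covers}&\text{unions of pairs}\\ \hline
\emptyset&1,\ 2,\ 3&12,\ 13,\ 23\\
1&1b,\ 12,\ 13&12b,\ 13b,\ 123\\
3&3a,\ 3b,\ 13,\ 23&3ab,\ 13a,\ 23a,\ 13b,\ 23b,\ 123\\
1b&1bc,\ 13b&13bc\\
3a&3ab,\ 23a&23ab\\
1bc&1abc,\ 12bc,\ 13bc&12abc,\ 13abc,\ 123bc\\
12c&12ac,\ 12bc&12abc\\
1abc&12abc,\ 13abc&U\\
3abc&13abc,\ 23abc&U
\end{array}
\]
The regions $12$, $13$, $23$, $3ab$, $13b$, $23a$, $12ac$, $12bc$, $13bc$, $23ac$ and those of size at least $5$ have at most one upper cover. A union that is a region is the join. For the other unions, the regions containing $12b$ are $12bc\subset12abc\subset U$; those containing $13a$ are $13abc\subset U$; those containing $23b$ or $23ab$ are $23abc\subset U$; and the only region containing $123$ is $U$. In each case there is a least one, so $\mathrm{PR}(\mathcal{A},B)$ is a lattice by Lemma~\ref{lem:covers}.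

\subsection*{The congruence}
A cover can be contracted with no further consequence when nothing else is attached to it from inside.

\begin{lemma}\label{lem:double}
In a finite lattice, let $(x_i,y_i)$ be disjoint pairs such that $y_i$ is the only upper cover of $x_i$ and $x_i$ is the only lower cover of $y_i$. The equivalence relation whose non-singleton classes are the $\{x_i,y_i\}$ is a congruence.
\end{lemma}

\begin{proof}
Let $(x,y)$ be one of the pairs and $z$ any element. If $z\le x$, then $z\vee x=x\equiv y=z\vee y$. Otherwise $z\vee x>x$, hence $z\vee x\ge y$ and $z\vee x=z\vee y$. Dually, if $z\ge y$, then $z\wedge x=x\equiv y=z\wedge y$, and otherwise $z\wedge y<y$, hence $z\wedge y\le x$ and $z\wedge x=z\wedge y$.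
\end{proof}

In the list of regions, $12c$ is the only set of size $3$ containing $12$, and $12$ is the only set of size $2$ contained in $12c$. Taking complements, $3ab$ is the only lower cover of $3abc$, and $3abc$ is the only upper cover of $3ab$. Let $\equiv$ be the congruence with non-singleton classes
\[
\{12,\ 12c\}\qquad\text{and}\qquad\{3ab,\ 3abc\}.
\]
The two glued cones are $\pm\{x_1\le0,\ x_2\le0,\ a\ge0,\ b\ge0\}$.

\subsection*{The contradiction}
Suppose that $\mathcal{F}_\equiv$ is polytopal, and let $\omega$ be the weights of Proposition~\ref{prop:criterion}. The plane $a$ has eight walls $(S,a)$, with $S$ running through the cycle $12c$, $12bc$, $1bc$, $13bc$, $3b$, $3$, $23$, $2$. Rule (Q) applies to the quadrilaterals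
\[
\begin{array}{lll}
12c,\ 12ac,\ 12bc,\ 12abc;\quad&1bc,\ 1abc,\ 12bc,\ 12abc;\quad&1bc,\ 1abc,\ 13bc,\ 13abc;\\
2,\ 2a,\ 23,\ 23a;&3,\ 3a,\ 23,\ 23a;&3,\ 3a,\ 3b,\ 3ab,
\end{array}
\]
all of whose members are in the list. The first row gives $\omega(12c,a)=\omega(12bc,a)=\omega(1bc,a)=\omega(13bc,a)$, and the second gives $\omega(2,a)=\omega(23,a)=\omega(3,a)=\omega(3b,a)$. Thus
\begin{equation}\label{eq:belt}
\omega(12c,a)=\omega(13bc,a),\qquad\omega(2,a)=\omega(3b,a).
\end{equation}
Rule (H) applies with $u=a$, $w=e_1$ to the hexagon with chains $2,2a,2ac,12ac$ and $2,12,12c,12ac$, and to the hexagon with chains $3b,3ab,3abc,13abc$ and $3b,13b,13bc,13abc$. It gives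
\begin{align*}
\omega(12c,a)-\omega(2,a)&=\omega(2a,c)-\omega(12,c)>0,\\
\omega(13bc,a)-\omega(3b,a)&=\omega(3ab,c)-\omega(13b,c)<0,
\end{align*}
because $(12,c)$ and $(3ab,c)$ are contracted while $(2a,c)$ and $(13b,c)$ are kept. The left sides are equal by \eqref{eq:belt}, a contradiction. So $\mathcal{F}_\equiv$ is not polytopal.

\subsection*{Products}
Let $\mathcal{A}'$ be an arrangement in $\mathbb{R}^{d'}$ with base region $B'$. The product $\mathcal{A}\times\mathcal{A}'$ has normals $(p,0)$ and $(0,p')$, and base region $B\times B'$. Its regions are the products $S\times S'$, with the disjoint union as separating set, so its poset of regions is the product poset, a lattice if $\mathrm{PR}(\mathcal{A}',B')$ is one. Joins and meets are computed coordinatewise, so declaring $S\times S'$ congruent to $T\times T'$ when $S\equiv T$ and $S'=T'$ defines a congruence. The regions $S\times B'$ have separating sets $S$, the walls between them have the same status as in $\mathcal{A}$, and the normals $(p,0)$ satisfy \eqref{eq:relations}. The computation above uses nothing else, so this quotient fan is not polytopal. If $\mathcal{A}'$ is the coordinate arrangement of $\mathbb{R}^{d-3}$, whose poset of regions is a Boolean lattice, the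 product is essential in $\mathbb{R}^d$ with $d+3$ hyperplanes. This completes the proof of Theorem~\ref{thm:counter}. \qed

\section{Rank three: a maximum principle}\label{sec:rank3}

Let $\mathcal{A}$ be essential in $\mathbb{R}^3$, with normalized normals. Intersect everything with the unit sphere $S^2$. Hyperplanes become great circles $C_p$, faces of codimension two become \emph{vertices}, walls become \emph{edges}, and regions become open convex spherical polygons, since their closures are pointed cones. This is a cell decomposition of $S^2$. A flat of codimension two is a line and gives two vertices $\pm x$; we say that $p$ is basic or inner at $x$. Orient $C_p$ by the tangent vector $p\times x$ at $x\in C_p$. The two walls of $p$ at a vertex $x\in C_p$ are the edge of $C_p$ leaving $x$ and the edge arriving at $x$. Let $K$ be the set of kept edges.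

The first step eliminates the vectors $v_S$ from \eqref{eq:weights}. Rules (Q) and (H) are instances of one relation per vertex, and on the sphere these relations suffice. For a function $\omega$ on edges, write $\omega_p^{\mathrm{out}}(x)$ and $\omega_p^{\mathrm{in}}(x)$ for its values on the edges of $C_p$ leaving and arriving at $x$.

\begin{lemma}\label{lem:balance}
The fan $\mathcal{F}_\equiv$ is polytopal if and only if there is a function $\omega$ on edges, positive on $K$ and zero elsewhere, such that
\begin{equation}\label{eq:balance}
\sum_{p\,:\,x\in C_p}\bigl(\omega_p^{\mathrm{out}}(x)-\omega_p^{\mathrm{in}}(x)\bigr)\,p=0\qquad\text{at every vertex }x.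
\end{equation}
\end{lemma}

\begin{proof}
Consider the dual cell decomposition of $S^2$, with a $0$-cell for each region, a $1$-cell for each edge, and a $2$-cell for each vertex $x$, bounded by the cycle of regions around $x$. A function $\omega$ defines a $1$-cochain $\varphi$ with values in $\mathbb{R}^3$: crossing an edge $e$ of $C_p$ from the negative side to the positive side has value $\omega(e)\,p$, and crossing it backward has value $-\omega(e)\,p$. Condition \eqref{eq:weights} says that $\varphi$ is the coboundary of the $0$-cochain $v$. Turn around $x$ so that a tangent vector $t$ moves toward $x\times t$. The edge of $C_p$ leaving $x$ has direction $t=p\times x$, and $x\times(p\times x)=p$, so it is crossed from the negative side to the positive side; the arriving edge has direction $-t$ and is crossed backward. Hence the left side of \eqref{eq:balance} is the value of $\varphi$ on the boundary of the $2$-cell $x$, and \eqref{eq:balance} says that $\varphi$ is a cocycle. Since $H^1(S^2;\mathbb{R}^3)=0$, cocycles and coboundaries coincide, and Proposition~\ref{prop:criterion} concludes.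
\end{proof}

The set $K$ depends on the congruence, and there is no evident formula for a positive solution of \eqref{eq:balance}. We pass to the dual system. \emph{Stiemke's lemma} states that for a real matrix $M$ exactly one of the following holds: $M\omega=0$ for some $\omega$ with all entries positive, or $M^{\mathsf{T}}y$ has nonnegative entries, not all zero, for some $y$. In \eqref{eq:balance}, the column of a kept edge of $C_p$ running from $x$ to $x'$ has $p$ in the block of $x$, $-p$ in the block of $x'$, and zeros elsewhere. So if $\mathcal{F}_\equiv$ is not polytopal, there are vectors $y_x\in\mathbb{R}^3$, one for each vertex, such that the numbers $f_p(x)=\langle y_x,p\rangle$ satisfy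
\begin{equation}\label{eq:dual}
f_p(x)\ge f_p(x')\qquad\text{for every kept edge of }C_p\text{ running from }x\text{ to }x',
\end{equation}
with at least one strict inequality. Such a family has two properties that interact: along a circle, $f_p$ is monotone on kept edges; at a vertex, $f_p(x)$ is linear in $p$, so the value of an inner normal is a weighted average of the values of the two basic ones. Both properties push a maximum elsewhere, and Lemma~\ref{lem:local} guarantees that the edges needed to push it are kept.

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:rank3}]
Suppose that every hyperplane not bounding $B$ is cut, and that vectors $y_x$ as above exist. Let $D$ be the set of pairs $(x,p)$ such that $x$ is a vertex of $C_p$ and at least one of the two edges of $C_p$ at $x$ is kept. It is nonempty, since \eqref{eq:dual} has a strict inequality. We show that $f$ can be assumed to vanish on $D$; since both ends of a kept edge give pairs in $D$, this contradicts strictness.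

\emph{Normalization.} The hyperplanes bounding $B$ are uncut, so the argument below cannot treat them, and we first make $f$ vanish on them. Such a $q$ is kept or contracted by Lemma~\ref{lem:propagate}. If it is kept, \eqref{eq:dual} holds all around $C_q$, so $f_q$ is a constant $\gamma_q$. By Lemma~\ref{lem:base} the three bounding normals form a basis, so some $y^0$ has $\langle y^0,q\rangle=\gamma_q$ for every kept bounding $q$. Replacing each $y_x$ by $y_x-y^0$ shifts each $f_p$ by a constant and preserves \eqref{eq:dual} with its strict inequality. Now $f_q(x)=0$ whenever $q$ bounds $B$ and $(x,q)\in D$.

\emph{The maximum.} Let $V$ be the maximum of $f$ on $D$ and suppose $V>0$. Let $T$ be the set of pairs of $D$ at which $f=V$, and $N$ the set of normals occurring in $T$. To prevent the maximum from being passed on to other normals forever, choose $p\in N$ to be an extreme point of $\operatorname{conv}N$. Since $V\ne0$, $p$ does not bound $B$, so by hypothesis it is inner at some vertex of $C_p$. Let $(x,p)\in T$.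

The normal $p$ is not inner at $x$. Otherwise, let $p_1,p_k$ be basic at $x$, with $p=\lambda p_1+\mu p_k$, $\lambda,\mu>0$, $\lambda+\mu=1$. By Lemma~\ref{lem:local}(ii), $(x,p_1)$ and $(x,p_k)$ are in $D$. Then $V=\lambda f_{p_1}(x)+\mu f_{p_k}(x)$ with both values at most $V$, so both equal $V$ and $p_1,p_k\in N$. This contradicts the extremality of $p$.

So $p$ is basic at $x$, and by Lemma~\ref{lem:local}(i) both edges of $C_p$ at $x$ are kept. Let $x'$ be the origin of the edge arriving at $x$. Then $(x',p)\in D$ and $f_p(x')\ge V$ by \eqref{eq:dual}, so $(x',p)\in T$. Repeating this step backward around $C_p$, we find that every vertex $x$ of $C_p$ has $(x,p)\in T$ and that $p$ is basic at it. This contradicts the fact that $p$ is inner at some vertex. Hence $V\le0$.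

\emph{The minimum.} If the minimum of $f$ on $D$ were negative, the same argument would apply to it: averaging treats minima like maxima, and \eqref{eq:dual} carries a minimum at $x$ forward, to the end of the edge leaving $x$. So $f=0$ on $D$.
\end{proof}

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:rank3}]
Let $\mathcal{A}$ be simplicial and let $p$ be uncut; we show that $p$ bounds $B$. Choose a wall $(S,p)$ with $|S|$ minimal, and suppose $S\ne\emptyset$. By Section~\ref{sec:regions}, there is $s\in S$ such that $S\setminus\{s\}$ is a region, so $S$ has a side on $C_s$, and $s\ne p$ since $p\notin S$. The region $S$ is a spherical triangle, so its sides on $C_p$ and $C_s$ share a vertex $x$; this is the only use of simpliciality. In the notation of Lemma~\ref{lem:interval} at $x$, the uncut normal $p$ is basic, say $p=p_1$. The wall $(S,p)$ is a wall at $x$, so $S=S_0$ or $S=S_0p_2\cdots p_k$. Since $s\in S$ vanishes at $x$, it is not in $S_0$, so $S=S_0p_2\cdots p_k$. Then $(S_0,p)$ is a wall with $|S_0|<|S|$, a contradiction. So $S=\emptyset$ and $p$ bounds $B$.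
\end{proof}

\begin{remark}\label{rem:certificate}
The counterexample shows how the proof fails at an uncut plane that does not bound $B$. With the integer normals, let $x_0=(0,-1,2)/\sqrt5$, so that $\pm x_0$ are the vertices on $C_{e_1}$, $C_a$, $C_c$. Every other vertex of $C_a$ lies on exactly one other circle. At each vertex $x$ of $C_a$ choose $y_x$ with $\langle y_x,a\rangle=1$ and $\langle y_x,q\rangle=0$ for the other basic normal $q$, and put $y_x=0$ at all other vertices. Then $f_a=1$ on $C_a$, the functions $f_{e_i}$ and $f_b$ vanish on their circles, and $f_c$ is $1$ at $\pm x_0$ and $0$ at the other vertices of $C_c$. So \eqref{eq:dual} is strict on the edges of $C_c$ leaving $\pm x_0$ and could fail only on the two edges arriving there. The vector $c\times x_0$ is a positive multiple of $(5,-4,-2)$, so the edge arriving at $x_0$ has $x_1<0$, $x_2<0$, $c=0$: it is $(12,c)$. Its antipode $(3ab,c)$ arrives at $-x_0$. Both are contracted, so $y$ is a certificate of non-polytopality. Normalizing with $\beta=(1,1,1)$, the maximum is $\frac14$, attained all around $C_a$, and the backward walk never meets a vertex where $a$ is inner.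
\end{remark}

\section{At most five hyperplanes}\label{sec:five}

The counterexample needed a hyperplane inner at two flats. With a single cut hyperplane, inner at a single flat, the solution of Example~\ref{ex:pentagon} extends to any dimension: it suffices to correct the zonotope of Example~\ref{ex:zonotope} by a triangle.

\begin{lemma}\label{lem:onecut}
Suppose that exactly one hyperplane $p'$ is cut and that it is inner at exactly one flat $X$. Then all quotient fans are polytopal.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:propagate}, each hyperplane other than $p'$ is kept or contracted, and the walls of $p'$ on each side of $X$ have a common status. If the two sides have the same status, Example~\ref{ex:zonotope} applies. Assume that they do not. Let $u,w$ be basic at $X$, with $p'=\lambda u+\mu w$ and $\lambda,\mu>0$. No other hyperplane contains $X$, since it would be inner there, hence cut. On $p'^\perp$ we have $\lambda u=-\mu w$, so the two sides of $X$ are $\{u<0<w\}$ and $\{w<0<u\}$. Name $u$ and $w$ so that the walls $(S,p')$ with $u\in S$, $w\notin S$ are kept and those with $w\in S$, $u\notin S$ are contracted. At a face $\tau$ spanning $X$, one of the two walls of $p'$ is kept, so $u$ and $w$ are kept by Lemma~\ref{lem:local}(ii).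

For a region $S$, the set $S\cap\{u,p',w\}$ is a prefix or a suffix of $u,p',w$. Define $t_S$ from it by the table
\[
\begin{array}{c|cccccc}
S\cap\{u,p',w\}&\emptyset&u&up'&up'w&w&wp'\\ \hline
t_S&0&0&-p'&-p'&-\mu w&-\mu w
\end{array}
\]
Along the chain $\emptyset,u,up',up'w$ the differences $t_S-t_{Sq}$ are $0$, $p'$, $0$; along $\emptyset,w,wp',up'w$ they are $\mu w$, $0$, $\lambda u$. Let $K_0$ be the set of kept hyperplanes other than $p'$, and put $v_S=t_S-\sum_{q\in S\cap K_0}q$. For a wall $(S,q)$, the difference $v_S-v_{Sq}$ is $\omega q$, where $\omega$ is $1$ or $1+\lambda$ if $q=u$; $1$ or $1+\mu$ if $q=w$; $1$ or $0$ if $q=p'$, according as $u\in S$ or $w\in S$; and $1$ or $0$ for any other $q$, according as $q\in K_0$ or not. So \eqref{eq:weights} holds.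
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:five}]
Let $L$ be the intersection of all hyperplanes. Every region is the sum of $L$ and a region of the arrangement induced on $L^\perp$, which is essential and has the same poset of regions; and a polytope in $L^\perp$ realizing a quotient fan there realizes the corresponding fan in $\mathbb{R}^d$, since $\langle v,x\rangle$ depends only on the projection of $x$ to $L^\perp$ when $v\in L^\perp$. So assume that $\mathcal{A}$ is essential of rank $r$. By Lemma~\ref{lem:base}, the bounding normals $q_1,\dots,q_r$ form a basis, and the normalized normals lie in the simplex $\Delta=\operatorname{conv}(q_1,\dots,q_r)$. There are at most $5-r$ \emph{further} normals, and only these can be cut. If none is cut, which includes $r\le1$, use Example~\ref{ex:zonotope}. If $r=2$, use Proposition~\ref{prop:rank2}. So let $r\ge3$ and let some further normal $p'$ be cut.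

Suppose that $p'$ is the only further normal; this is automatic if $r\ge4$. At a flat where $p'$ is inner, the basic normals are some $q_i,q_j$ with $p'=\lambda q_i+\mu q_j$, $\lambda,\mu>0$. The pair $\{i,j\}$ is determined by the expansion of $p'$ in the basis, so the flat is unique and Lemma~\ref{lem:onecut} applies.

It remains to treat $r=3$ with two further normals $p,p'$. If both are cut, Theorem~\ref{thm:rank3} applies. Otherwise $p$ is uncut, and we claim that $p'$ is inner at only one flat. Two such flats give two distinct lines through $p'$ in the plane of $\Delta$, on each of which $p'$ lies strictly between two of the points $q_1,q_2,q_3,p$. The lines share only $p'$, so the two pairs are disjoint: they are $\{q_i,q_j\}$ and $\{q_k,p\}$ with $\{i,j,k\}=\{1,2,3\}$. The first pair shows that the $q_k$-coordinate of $p'$ is $0$. The second gives $p'=\lambda q_k+\mu p$ with $\lambda,\mu>0$, so the $q_k$-coordinate of $p$ is $-\lambda/\mu<0$, which contradicts $p\in\Delta$. Lemma~\ref{lem:onecut} applies again.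
\end{proof}

The last case is where the number five enters: a point of the triangle that lies between two points on each of two lines needs four other points, and $q_1,q_2,q_3$ with one further point cannot serve. With two further points besides it, the configuration of Figure~\ref{fig:normals} becomes available, and by Theorem~\ref{thm:counter} the bound of Theorem~\ref{thm:five} is sharp, already in dimension three.

\begin{thebibliography}{9}

\bibitem{BEZ}
Bj\"orner, Edelman, Ziegler,
\emph{Hyperplane arrangements with a lattice of regions}, 1990.

\bibitem{Pil}
V.~Pilaud,
\emph{Acyclic reorientation lattices and their lattice quotients}.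

\bibitem{PSZ}
Vincent Pilaud, Francisco Santos, G\"unter M.~Ziegler,
\emph{Celebrating Loday's Associahedron}, arXiv:2305.08471 (2023).

\end{thebibliography}
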